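# Projective dimension along $\mathrm{OI}$- and $\mathrm{FI}$-modules need not be eventually linear

Throughout, $K$ is a field, $c\ge 1$ is an integer, $\mathbb N=\{0,1,2,\dots\}$, and $[n]=\{1,\dots,n\}$ for $n\ge 0$, so $[0]=\emptyset$.

## 1. Index categories, the rings $P_n$, and finitely generated modules

**Definition 1.** $\mathrm{OI}$ is the category with objects $[n]$, $n\ge0$, and with the strictly increasing maps $[m]\to[n]$ as morphisms. $\mathrm{FI}$ has the same objects and all injective maps as morphisms.

*Example.* There are three morphisms $[2]\to[3]$ in $\mathrm{OI}$ (choose the image) and six in $\mathrm{FI}$. A morphism $[m]\to[n]$ with $m<n$ misses some element of $[n]$. So it factors through $[n-1]$, in either category.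

**Definition 2.** Let $\mathbf P$ be the functor to commutative $K$-algebras with
$$\mathbf P_n=P_n=K[x_{i,j}:1\le i\le c,\ 1\le j\le n],\qquad \mathbf P(\eta):x_{i,j}\mapsto x_{i,\eta(j)}$$
for a morphism $\eta:[m]\to[n]$. On $\mathrm{OI}$ it is written $(\mathbf X^{\mathrm{OI},1})^{\otimes c}$, on $\mathrm{FI}$ it is written $(\mathbf X^{\mathrm{FI},1})^{\otimes c}$. The index $n$ is called the width.

*Example.* For $c=1$ and $\eta:[2]\to[3]$, $\eta(1)=1$, $\eta(2)=3$, the polynomial $x_{1,1}x_{1,2}^2$ goes to $x_{1,1}x_{1,3}^2$. The variables $x_{1,j},\dots,x_{c,j}$ form the $j$-th column, and a morphism moves columns.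

**Definition 3.** An $\mathrm{OI}$-module (respectively $\mathrm{FI}$-module) $\mathbf M$ over $\mathbf P$ is a functor from $\mathrm{OI}$ (respectively $\mathrm{FI}$) to $K$-vector spaces such that each $\mathbf M_n$ is a $P_n$-module and
$$\mathbf M(\eta)(p\,u)=\mathbf P(\eta)(p)\cdot\mathbf M(\eta)(u)\qquad(p\in P_m,\ u\in\mathbf M_m)$$
for every $\eta:[m]\to[n]$. We call an additive map with this last property *semilinear along* $\mathbf P(\eta)$. The module is *graded* if each $\mathbf M_n$ is a graded $P_n$-module (variables in degree $1$) and all $\mathbf M(\eta)$ preserve degree.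

*Example.* Let $c=1$ and $\mathbf M_n=P_n/(x_{1,i}x_{1,j}:i<j)$. A morphism sends $x_{1,i}x_{1,j}$ to a product of two distinct variables, so this is a graded $\mathrm{OI}$-module and also a graded $\mathrm{FI}$-module.

**Definition 4.** $\mathbf M$ is finitely generated if there are finitely many $g_i\in\mathbf M_{n_i}$ such that for every $n$ the $P_n$-module $\mathbf M_n$ is generated by all $\mathbf M(\eta)(g_i)$, $\eta:[n_i]\to[n]$.

*Example (free modules).* A free module on one generator $\epsilon$ of width $0$ has $\mathbf F_n=P_n\epsilon$ and $\mathbf F(\eta)\epsilon=\epsilon$, because there is exactly one map $[0]\to[n]$. A free module on one generator of width $1$ has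
$$\mathbf F_n=\bigoplus_{k=1}^nP_ne_k,\qquad \mathbf F(\eta)(p\,e_k)=\mathbf P(\eta)(p)\,e_{\eta(k)}.$$
It is generated by $e_1\in\mathbf F_1$: the map $[1]\to[n]$, $1\mapsto k$, sends $e_1$ to $e_k$. We use only finite direct sums of these two kinds. All the modules below are of the form $\mathbf F/\mathbf N$, where $\mathbf N$ consists of $P_n$-submodules $N_n\subseteq\mathbf F_n$ with $\mathbf F(\eta)N_m\subseteq N_n$ for every $\eta:[m]\to[n]$. Such a quotient is again a module, and it is finitely generated.

If $\mathbf M$ is finitely generated, each $\mathbf M_n$ is a finitely generated $P_n$-module, so $\mathrm{pd}_{P_n}\mathbf M_n$ is finite whenever $\mathbf M_n\ne0$. We write $\mathrm{pd}\,\mathbf M_n$ for it.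

## 2. Projective dimension and elements killed by a maximal ideal

We use these textbook facts for a finitely generated module $M\neq0$ over $P_n$.

* $P_n$ is regular, all its maximal ideals have height $cn$, and $P_n/\mathfrak m$ is finite-dimensional over $K$ for every maximal ideal $\mathfrak m$ (Nullstellensatz).
* $\mathrm{pd}\,M=\max\mathrm{pd}\,M_{\mathfrak m}$ over the maximal ideals $\mathfrak m\in\mathrm{Supp}\,M$.
* $\mathrm{pd}\,M_{\mathfrak m}=cn-\mathrm{depth}\,M_{\mathfrak m}$ (Auslander–Buchsbaum), and $0\le \mathrm{depth}\,M_{\mathfrak m}\le\dim M_{\mathfrak m}$.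
* $\mathrm{depth}\,M_{\mathfrak m}=0$ if and only if $\mathrm{Hom}(P_n/\mathfrak m,M)\neq0$. Indeed, depth $0$ means that the residue field embeds in $M_{\mathfrak m}$. The module $\mathrm{Hom}(P_n/\mathfrak m,M)$ is killed by $\mathfrak m$, so it equals its own localization at $\mathfrak m$. A nonzero homomorphism $P_n/\mathfrak m\to M$ is the same thing as a nonzero element of $M$ killed by $\mathfrak m$.

**Proposition 5.** Let $M\ne0$ be a finitely generated $P_n$-module.

(a) $\mathrm{pd}\,M\le cn$, with equality if and only if some nonzero element of $M$ is killed by a maximal ideal.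

(b) If $\dim M\le1$, then $\mathrm{pd}\,M\ge cn-1$.

*Proof.* By the first three facts, $\mathrm{pd}\,M=\max(cn-\mathrm{depth}\,M_{\mathfrak m})\le cn$, with equality if and only if some depth is $0$. The fourth fact gives (a). For (b), any $\mathfrak m$ in the support has $\mathrm{depth}\,M_{\mathfrak m}\le\dim M_{\mathfrak m}\le1$. $\square$

*Example.* Over $K[x]$ ($c=n=1$), the module $K[x]/(x-1)$ is killed by $(x-1)$ and has projective dimension $1$, while $K[x]$ has no nonzero element killed by a maximal ideal and has projective dimension $0$. The maximal ideal in (a) need not be generated by the variables.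

So a module of dimension at most $1$ has projective dimension $cn$ or $cn-1$, and the choice is a yes-or-no question: does it contain a nonzero element killed by a maximal ideal?

## 3. Is $\mathrm{pd}\,\mathbf M_n$ eventually a linear function of $n$?

The following conjecture is taken from Uwe Nagel, "Rationality of Equivariant Hilbert Series and Asymptotic Properties", arXiv:2006.13083 (2020).

**Conjecture.** If $\mathbf M$ is a finitely generated $\mathrm{OI}$-module over $(\mathbf X^{\mathrm{OI},1})^{\otimes c}$ or a finitely generated $\mathrm{FI}$-module over $(\mathbf X^{\mathrm{FI},1})^{\otimes c}$, with $\mathbf M_n\ne0$ for $n\gg0$, then there are integers $A,B$ with $\mathrm{pd}\,\mathbf M_n=An+B$ whenever $n\gg0$.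

We test it on a few modules.

* A nonzero free module has projective dimension $0$ in every width $n\ge 1$.
* $\mathbf M_n=P_n/(x_{1,1},\dots,x_{1,n})$ is $P_n$ modulo a regular sequence of length $n$, so $\mathrm{pd}\,\mathbf M_n=n$.
* $\mathbf M_n=P_n/(\text{all variables})=K$ has $\mathrm{pd}\,\mathbf M_n=cn$.
* For $c=1$, let $\mathbf M_n=P_n/(x_{1,i}x_{1,j}:i<j)$ with $n\ge1$. A polynomial vanishes on all coordinate axes exactly when it lies in the ideal generated by the $x_{1,i}x_{1,j}$, $i<j$. So $\mathbf M_n$ embeds in $\bigoplus_iK[x_{1,i}]$, where $K[x_{1,i}]$ is $P_n$ modulo the other variables. This sum has dimension $1$. No nonzero element of it is killed by a maximal ideal $\mathfrak m$: the ring $K[x_{1,i}]$ is infinite-dimensional and $P_n/\mathfrak m$ is not, so $\mathfrak m$ contains a nonzero polynomial in $x_{1,i}$, and this polynomial acts injectively on $K[x_{1,i}]$. Proposition 5 gives $\mathrm{pd}\,\mathbf M_n=n-1$.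

All of these are linear. Moreover $\mathrm{pd}(M\oplus M')=\max(\mathrm{pd}\,M,\mathrm{pd}\,M')$, and the maximum of two eventually linear functions is eventually linear, so direct sums of such examples stay linear. Nevertheless the conjecture is false, for $\mathrm{OI}$ and for $\mathrm{FI}$, over every field and for every $c\ge1$. Here are the statements we will prove.

**Theorem 1.** For every field $K$ and every $c\ge1$ there is a finitely generated graded $\mathrm{OI}$-module $\mathbf M$ with $\mathrm{pd}\,\mathbf M_n=cn-1$ for even $n\ge2$ and $\mathrm{pd}\,\mathbf M_n=cn$ for odd $n\ge1$.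

**Theorem 2.** Let $g(n)=yG^nb$ with $m\ge1$, $G\in K^{m\times m}$, $b\in K^m$ a column and $y$ a row of length $m$. There is a finitely generated graded $\mathrm{OI}$-module with, for all $n\ge1$, $\mathrm{pd}\,\mathbf M_n=cn$ if $g(n)=0$ and $\mathrm{pd}\,\mathbf M_n=cn-1$ otherwise.

**Theorem 3.** Let $Q\in K[z_1,\dots,z_r]$, $r\ge1$; if $c=1$, assume $|K|\ge r$. There is a finitely generated $\mathrm{FI}$-module with, for all $n\ge2$, $\mathrm{pd}\,\mathbf M_n=cn$ if some $z\in\mathbb N^r$ satisfies $z_1+\dots+z_r=n$ and $Q(z)=0$ in $K$, and $\mathrm{pd}\,\mathbf M_n=cn-1$ otherwise. For the module constructed, $\mathrm{pd}\,\mathbf M_1=c$ for every $Q$. It can be taken graded if $c\ge2$ or $r=1$.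

Corollaries 1 and 2 (Section 7) and 3 to 5 (Section 12) are drawn from Theorems 2 and 3. The case of graded $\mathrm{FI}$-modules with $c=1$ in characteristic $0$ is not settled here.

## 4. Why a summand cannot be switched on and off

To make the projective dimension depend on the parity of $n$, one would first try to take a module with $\mathrm{pd}=cn-1$ and add a summand $\mathbf T$ with $\mathbf T_n=P_n/(\text{all variables})$ for odd $n$ and $\mathbf T_n=0$ for even $n$. This fails at finite generation. Suppose $\mathbf T$ is generated in widths $\le d$. For $n>d$, every morphism from a generator's width to $[n]$ factors through $[n-1]$, so $\mathbf T_n$ is generated by the image of $\mathbf T_{n-1}$. Hence $\mathbf T_{n-1}=0$ forces $\mathbf T_n=0$: once a finitely generated module vanishes in a width $\ge d$, it vanishes from there on.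

So the element killed by a maximal ideal cannot come from a summand of its own. It has to arise from a condition on all of $\mathbf M_n$ that is sometimes satisfied and sometimes not, for instance the singularity of an $n\times n$ matrix whose size grows with $n$. Here is a family of matrices over $K$ that alternates. For $i,k\in[n]$ put
$$s_{ik}=\begin{cases}1& i>k,\\0&i=k,\\-1&i<k,\end{cases}\qquad T_n=(s_{ik})_{i,k\in[n]}.$$

**Lemma 6.** Over every field, $T_n$ is invertible for even $n\ge 2$. For odd $n$ the vector $v$ with $v_k=(-1)^k$ satisfies $T_nv=0$.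

*Proof.* Row $i$ of $T_nv=0$ reads $\sum_{k<i}v_k-\sum_{k>i}v_k=0$. Subtracting row $i$ from row $i+1$ gives $v_i+v_{i+1}=0$. So a solution has $v_k=(-1)^{k-1}v_1$. Let $n$ be even. Then $\sum_{k=1}^nv_k=0$, and row $1$ says $0=-\sum_{k\ge2}v_k=v_1$. Hence $v=0$.

Let $n$ be odd and $v_k=(-1)^k$. If $i$ is odd, there are $i-1$ indices below $i$ and $n-i$ above it, both even numbers of alternating signs, so both sums are $0$. If $i$ is even, both sums have an odd number of alternating terms and start with $-1$ (at $k=1$ and at $k=i+1$), so both are $-1$. In either case the difference is $0$. $\square$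

The signs $s_{ik}$ depend only on the relative order of $i$ and $k$, so $s_{\eta(i)\eta(k)}=s_{ik}$ for strictly increasing $\eta$. This is what makes the matrix visible to $\mathrm{OI}$.

## 5. Alternating projective dimension from the sign matrix

Let $\mathfrak m_n\subset P_n$ be the ideal generated by all variables, let $\mathbf F$ be free on one generator of width $1$, $F_n=\bigoplus_{k=1}^nP_ne_k$, and let
$$W_n=\bigoplus_{i=1}^nW_{n,i},\qquad W_{n,i}=\bigl(P_n/(\text{all variables except }x_{1,i})\bigr)a_i\cong K[x_{1,i}].$$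
Let $\Theta_n:F_n\to W_n$ be the $P_n$-linear map with $\Theta_n(e_k)=\sum_is_{ik}a_i$.

**An attempt, and where it stops.** The obvious candidate for $\mathbf M_n$ is the image $F_n/\ker\Theta_n$. But the kernels do not form a submodule of $\mathbf F$. In width $1$ we have $T_1=(0)$, so $e_1\in\ker\Theta_1$. The inclusion $[1]\to[2]$, $1\mapsto1$, sends $e_1$ to $e_1\in F_2$, and $\Theta_2(e_1)=s_{21}a_2=a_2\ne0$. The trouble comes from the component at place $2$, which is not in the image of the morphism: nothing in width $1$ controls it. A new place $i$ would cause no trouble if all coefficients of the element were combinations of variables in the old columns, because these variables kill $W_{n,i}$. So we should demand exactly this of the relations.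

**The module.** Put
$$N_n=\mathfrak m_nF_n\cap\ker\Theta_n,\qquad \mathbf M_n=F_n/N_n. \tag{1}$$
Intersecting with $\mathfrak m_nF_n$ has a second effect. If $\Theta_n$ kills a nonzero constant vector $u$, then $u$ survives in $\mathbf M_n$ while $\mathfrak m_nu$ does not. That is an element killed by a maximal ideal, and it is present exactly when $T_n$ is singular.

**Step 1: $\mathbf M$ is a finitely generated graded $\mathrm{OI}$-module.** We must show $\mathbf F(\eta)N_{n'}\subseteq N_n$ for strictly increasing $\eta:[n']\to[n]$. Let $u=\sum_kp_ke_k\in N_{n'}$, so $\mathbf F(\eta)u=\sum_k\mathbf P(\eta)(p_k)e_{\eta(k)}$. Since $p_k\in\mathfrak m_{n'}$, the element $\mathbf F(\eta)u$ lies in $\mathfrak m_nF_n$. Consider the component of $\Theta_n(\mathbf F(\eta)u)$ in $W_{n,i}$.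

* If $i\notin\operatorname{im}\eta$: the coefficients $\mathbf P(\eta)(p_k)$ lie in the ideal generated by the $x_{h,j}$ with $j\in\operatorname{im}\eta$. Here $j\ne i$, so these variables kill $W_{n,i}$, and the component is $0$.
* If $i=\eta(i')$: the component is
$$\sum_ks_{\eta(i')\eta(k)}\mathbf P(\eta)(p_k)a_i=\sum_ks_{i'k}\,\mathbf P(\eta)(p_k)a_i .$$
This is the image of the $i'$-component $\sum_ks_{i'k}p_ka_{i'}$ of $\Theta_{n'}(u)$ under the map $W_{n',i'}\to W_{n,i}$, $pa_{i'}\mapsto\mathbf P(\eta)(p)a_i$. The map is well defined, because a variable other than $x_{1,i'}$ goes to a variable other than $x_{1,i}$. As $\Theta_{n'}(u)=0$, the component is $0$.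

So $\mathbf M$ is an $\mathrm{OI}$-module, generated by the class of $e_1$ in width $1$. It is graded with $\deg e_k=0$.

**Step 2: even $n\ge2$.** We show that $\mathbf M_n\cong W_n$. Since $T_n$ is invertible, $\Theta_n$ is onto. Let $u\in\ker\Theta_n$ have constant part $v\in K^n$. Reducing to $W_n/\mathfrak m_nW_n=K^n$ gives $T_nv=0$, so $v=0$ and $u\in\mathfrak m_nF_n$. Hence $N_n=\ker\Theta_n$ and $\mathbf M_n\cong W_n$. Each summand of $W_n$ is $P_n$ modulo a regular sequence of $cn-1$ variables, so $\mathrm{pd}\,\mathbf M_n=cn-1$.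

**Step 3: odd $n$.** We exhibit an element killed by $\mathfrak m_n$. Put $u=\sum_k(-1)^ke_k$. By Lemma 6, $\Theta_n(u)=0$. Since $u\notin\mathfrak m_nF_n$, the class of $u$ in $\mathbf M_n$ is nonzero. And $\mathfrak m_nu\subseteq\mathfrak m_nF_n\cap\ker\Theta_n=N_n$. By Proposition 5(a), $\mathrm{pd}\,\mathbf M_n=cn$. This proves Theorem 1. $\blacksquare$

**The conjecture fails for $\mathrm{OI}$.** If $An+B=cn-1$ for all large even $n$, then comparing $n$ and $n+2$ gives $A=c$, and so $B=-1$. Then $An+B\ne cn$ for odd $n$.

**The first widths.** In width $1$, $N_1=\mathfrak m_1F_1$ and $\mathbf M_1=K$. In width $2$, $\Theta_2(e_1)=a_2$, $\Theta_2(e_2)=-a_1$, and $\mathbf M_2\cong K[x_{1,1}]\oplus K[x_{1,2}]$. The class of $e_1$, killed by every variable in width $1$, is no longer killed in width $2$: it corresponds to $a_2$, on which the new variable $x_{1,2}$ acts injectively. In width $3$,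
$$T_3=\begin{pmatrix}0&-1&-1\\1&0&-1\\1&1&0\end{pmatrix},\qquad T_3\begin{pmatrix}1\\-1\\1\end{pmatrix}=0,$$
and the class of $e_1-e_2+e_3$ is killed by $\mathfrak m_3$.

## 6. One-dimensional targets built from local data

Theorems 2 and 3 use the mechanism of (1) with richer targets. Let $S=K[x_1,\dots,x_c]$, so that $P_n=S_1\otimes_K\dots\otimes_KS_n$, where $S_k$ is the copy of $S$ in the $k$-th column of variables. A subscript $k$ on any object over $S$ denotes its $k$-th copy.

**Definition 7.** *Local data* consist of

* ideals $\mathfrak h\subseteq I\subsetneq S$, giving $U=S/\mathfrak h$ and $C=S/I$, with $\dim_KC<\infty$;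
* an element $\theta\in S$ such that $U$ is a nonzero finitely generated free module over the polynomial ring $K[\theta]$;
* a finite-dimensional $C$-module $D\supseteq C$.

*Example.* $\mathfrak h=(x_2,\dots,x_c)$, $I=(x_1,\dots,x_c)$, $\theta=x_1$, $C=D=K$. Then $U=K[x_1]$ is free of rank $1$ over $K[\theta]$.

Given local data, put $J_n=\sum_kI_kP_n$, so $P_n/J_n=C^{\otimes n}$, and for $l\in[n]$ put
$$W_{n,l}=\Bigl(\bigotimes_{k\ne l}D_k\Bigr)\otimes_KU_l .$$
$P_n$ acts factor by factor. At place $l$ stands the one-dimensional ring $U$, at the other places the finite-dimensional $D$. The module $W_{n,l}$ is killed by $I_k$ for every $k\ne l$. In the example, $J_n=\mathfrak m_n$ and $W_{n,l}=K[x_{1,l}]$ as in Section 5.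

For a morphism $\eta:[n']\to[n]$ with $\eta(l')=l$, let $\iota:W_{n',l'}\to W_{n,l}$ move the factor at place $k'$ to place $\eta(k')$ and insert $1\in C\subseteq D$ at all places outside $\operatorname{im}\eta$. The variable $x_{i,k'}$ acts on the factor at $k'$, and $x_{i,\eta(k')}$ acts on the factor at $\eta(k')$, so $\iota$ is semilinear along $\mathbf P(\eta)$.

**The maps.** Let $\mathbf F$ be a free $\mathrm{OI}$- or $\mathrm{FI}$-module on finitely many generators, at least one, of width $0$ or $1$. So $F_n$ has a basis of elements $\epsilon_j$ (with $\epsilon_j\mapsto\epsilon_j$) and $e_{j,k}$, $k\in[n]$ (with $e_{j,k}\mapsto e_{j,\eta(k)}$), and $F_n\ne 0$ for $n\ge1$. Suppose that for each $n$ we have finitely many $P_n$-linear maps $\Theta_\lambda:F_n\to W_{n,l(\lambda)}$, $\lambda\in\Lambda_n$, such that: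

> $(2)$ For each morphism $\eta:[n']\to[n]$ and each $\lambda\in\Lambda_n$ with $l(\lambda)\in\operatorname{im}\eta$, either $\Theta_\lambda\circ\mathbf F(\eta)=0$, or $\Theta_\lambda\circ\mathbf F(\eta)=\iota\circ\Theta_{\lambda'}$ for some $\lambda'\in\Lambda_{n'}$ with $\eta(l(\lambda'))=l(\lambda)$.

Both sides are semilinear along $\mathbf P(\eta)$, so (2) need only be checked on basis elements. Nothing is asked at places $l(\lambda)\notin\operatorname{im}\eta$; the intersection with $J_nF_n$ takes care of those. Put
$$\Theta_n=(\Theta_\lambda)_\lambda:F_n\to W_n:=\bigoplus_{\lambda\in\Lambda_n}W_{n,l(\lambda)},\qquad N_n=J_nF_n\cap\ker\Theta_n,\qquad \mathbf M_n=F_n/N_n .$$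

*Example.* With the local data of the example, $F_n=\bigoplus_kP_ne_k$ and $\Theta_l(e_k)=s_{lk}$ for $l\in[n]$, this is the module of Section 5. Condition (2) is the identity $s_{\eta(l')\eta(k)}=s_{l'k}$.

**Lemma 8.** $\mathbf M$ is a finitely generated module over $\mathbf P$. For $n\ge1$, $\mathrm{pd}\,\mathbf M_n=cn$ if $\ker\Theta_n\not\subseteq J_nF_n$, and $\mathrm{pd}\,\mathbf M_n=cn-1$ if $\ker\Theta_n\subseteq J_nF_n$. If all local data are graded and the $\Theta_\lambda$ are homogeneous of degree $0$, then $\mathbf M$ is graded.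

*Proof.* **Step 1: the $N_n$ form a submodule, so that $\mathbf M$ is defined.** Each $N_n$ is a $P_n$-submodule. Let $u\in N_{n'}$ and $\eta:[n']\to[n]$. Since $\mathbf P(\eta)$ maps $I_kP_{n'}$ into $I_{\eta(k)}P_n$, we have
$$\mathbf F(\eta)u\in\sum_kI_{\eta(k)}F_n\subseteq J_nF_n.$$
If $l(\lambda)\notin\operatorname{im}\eta$, then $\Theta_\lambda(\mathbf F(\eta)u)\in\sum_kI_{\eta(k)}W_{n,l(\lambda)}=0$, because $\eta(k)\ne l(\lambda)$ for all $k$. If $l(\lambda)\in\operatorname{im}\eta$, then (2) shows that $\Theta_\lambda(\mathbf F(\eta)u)$ is $0$ or $\iota(\Theta_{\lambda'}(u))=0$. So $\mathbf F(\eta)u\in N_n$. Hence $\mathbf M$ is a quotient of the finitely generated module $\mathbf F$. For $n\ge1$ it is nonzero, since it surjects onto $F_n/J_nF_n$, which is a nonzero power of $C^{\otimes n}\ne0$. The statement on gradings is clear, since then $J_nF_n$ and $\ker\Theta_n$ are graded.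

**Step 2: no nonzero element of $W_n$ is killed by a maximal ideal $\mathfrak m$ of $P_n$.** This will bound the projective dimension above by $cn-1$ in the second case. It suffices to treat one $W_{n,l}$. Being the tensor product of a vector space with $U_l$, it is free over $K[\theta_l]$. As $P_n/\mathfrak m$ is finite-dimensional over $K$ and $K[\theta_l]$ is not, $\mathfrak m\cap K[\theta_l]$ contains a nonzero polynomial. This polynomial acts injectively on a free $K[\theta_l]$-module.

**Step 3: $\dim\mathbf M_n\le1$, which gives the lower bound.** $W_{n,l}$ is a finitely generated $K[\theta_l]$-module, because $D$ is finite-dimensional and $U$ is finitely generated. So $P_n/\mathrm{ann}\,W_{n,l}$ embeds in $\mathrm{End}_{K[\theta_l]}(W_{n,l})$, a finitely generated $K[\theta_l]$-module. Thus the ring $P_n/\mathrm{ann}\,W_{n,l}$ is itself a finitely generated $K[\theta_l]$-module, and its dimension is at most $1$. The map $u\mapsto(u\bmod J_nF_n,\ \Theta_n(u))$ has kernel $N_n$, so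
$$\mathbf M_n\hookrightarrow F_n/J_nF_n\ \oplus\ W_n ,$$
where $F_n/J_nF_n$ is finite-dimensional over $K$. Hence $\dim\mathbf M_n\le1$, and Proposition 5(b) gives $\mathrm{pd}\,\mathbf M_n\ge cn-1$ for $n\ge1$.

**Step 4: the case $\ker\Theta_n\not\subseteq J_nF_n$.** Take $u\in\ker\Theta_n\setminus J_nF_n$. Its class $\bar u\in\mathbf M_n$ is nonzero, and $J_nu\subseteq J_nF_n\cap\ker\Theta_n=N_n$. So $P_n\bar u$ is a nonzero quotient of the finite-dimensional ring $P_n/J_n$. It therefore contains a simple submodule, that is, a copy of some $P_n/\mathfrak m$. By Proposition 5(a), $\mathrm{pd}\,\mathbf M_n=cn$.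

**Step 5: the case $\ker\Theta_n\subseteq J_nF_n$.** Now $N_n=\ker\Theta_n$, so $\mathbf M_n\hookrightarrow W_n$, and by Step 2 no nonzero element of $\mathbf M_n$ is killed by a maximal ideal. Proposition 5(a) gives $\mathrm{pd}\,\mathbf M_n\le cn-1$, and Step 3 gives equality. $\square$

From here on, the work is to arrange linear systems whose solvability outside $J_nF_n$ depends on $n$ in a prescribed way.

## 7. Zeros of $yG^nb$ (Theorem 2)

The order on $[n]$ lets a linear system run a recursion from left to right. A vector $v_l$ at place $l$ can be forced to depend on the sum of all $v_k$ with $k<l$, and these sums then evolve by powers of a matrix.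

*Proof of Theorem 2.* Take the local data of the example after Definition 7, so $J_n=\mathfrak m_n$ and $W_{n,l}=K[x_{1,l}]$. Let $X=G-\mathrm{Id}$. Let $F_n$ have basis $\epsilon$ (width $0$) and $e_{j,k}$, $1\le j\le m$, $k\in[n]$ (width $1$). For each $l\in[n]$ define maps to $W_{n,l}$:

* $\Theta_{(l,j)}$, $1\le j\le m$: $\ \epsilon\mapsto-b_j$; $\ e_{j',k}\mapsto-X_{jj'}$ if $k<l$, $\ \delta_{jj'}$ if $k=l$, $\ 0$ if $k>l$.
* $\Theta_{(l,0)}$: $\ \epsilon\mapsto yb$; $\ e_{j',k}\mapsto(yX)_{j'}$ for all $k$.

**Step 1: condition (2).** Let $\eta$ be strictly increasing and $l=\eta(l')$. Then $\eta(k')<l$, $\eta(k')=l$, $\eta(k')>l$ hold exactly when $k'<l'$, $k'=l'$, $k'>l'$. All values are constants, and $\iota$ fixes constants. So $\Theta_{(l,\cdot)}\circ\mathbf F(\eta)=\iota\circ\Theta_{(l',\cdot)}$ on basis elements.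

**Step 2: reduction to constant vectors.** Let $u\in\ker\Theta_n\setminus\mathfrak m_nF_n$, with constant part $u^{\circ}\ne0$. Then $\Theta_n(u^\circ)$ is zero modulo $\mathfrak m_n$. Its entries are constants in the rings $K[x_{1,l}]$, so it is zero exactly. Hence $\ker\Theta_n\not\subseteq\mathfrak m_nF_n$ if and only if $\Theta_n$ kills a nonzero constant vector $a\epsilon+\sum_{j,k}v_{k,j}e_{j,k}$, with $a\in K$ and $v_k=(v_{k,1},\dots,v_{k,m})^T\in K^m$.

**Step 3: solving the system.** For $n\ge1$ the equations for such a vector are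
$$v_l=ab+X\sum_{k<l}v_k\quad(1\le l\le n),\qquad a\,yb+yX\sum_{k\le n}v_k=0. \tag{3}$$
Put $\sigma_l=ab+X\sum_{k<l}v_k$ for $1\le l\le n+1$. Then $\sigma_1=ab$, and for $l\le n$ we have $v_l=\sigma_l$ and $\sigma_{l+1}=\sigma_l+Xv_l=(\mathrm{Id}+X)\sigma_l=G\sigma_l$. So $\sigma_l=aG^{l-1}b$. The last equation of (3) is $y\sigma_{n+1}=0$, that is,
$$a\,yG^nb=a\,g(n)=0 .$$
If $a=0$, all $v_l$ vanish. So a nonzero solution has $a\ne0$, and one exists if and only if $g(n)=0$. Lemma 8 finishes the proof. All maps have degree $0$ with $\deg\epsilon=\deg e_{j,k}=0$, so $\mathbf M$ is graded. $\blacksquare$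

**Corollary 1** ($\mathrm{OI}$, any $K$, any $c$, graded). For any $q\ge1$ and $R\subseteq\mathbb Z/q$ there is a finitely generated graded $\mathrm{OI}$-module with, for all $n\ge1$, $\mathrm{pd}\,\mathbf M_n=cn$ if $n\bmod q\in R$ and $\mathrm{pd}\,\mathbf M_n=cn-1$ otherwise.

*Proof.* Let $G$ be the permutation matrix of a $q$-cycle and $b$ a basis vector. Then $G^nb$ runs through the $q$ basis vectors according to $n\bmod q$. Let the row $y$ have entry $0$ at the basis vectors belonging to $R$ and $1$ at the others. Then $g(n)=0$ if and only if $n\bmod q\in R$. $\square$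

**Corollary 2** ($\mathrm{OI}$, $\mathrm{char}\,K=p>0$, $K$ containing some $t$ transcendental over $\mathbb F_p$, any $c$, graded). There is a finitely generated graded $\mathrm{OI}$-module with, for all $n\ge1$, $\mathrm{pd}\,\mathbf M_n=cn$ if $n$ is a power of $p$ (including $p^0=1$) and $\mathrm{pd}\,\mathbf M_n=cn-1$ otherwise. So $\mathrm{pd}$ need not even be eventually quasi-linear, that is, linear on each residue class modulo some fixed $q$ for $n\gg0$.

*Proof.* Apply Theorem 2 to
$$g(n)=(1+t)^n-t^n-1=(1,-1,-1)\,\mathrm{diag}(1+t,\,t,\,1)^n\,(1,1,1)^T .$$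
For $n\ge1$ we have $g(n)=\sum_{0<i<n}\binom nit^i$. As $t$ is transcendental over $\mathbb F_p$, $g(n)=0$ if and only if $p\mid\binom ni$ for all $0<i<n$. If $n=p^s$, this holds since $(1+t)^{p^s}=1+t^{p^s}$. If $n=p^sm'$ with $p\nmid m'$ and $m'>1$, then $(1+t)^n=(1+t^{p^s})^{m'}$. The coefficient of $t^{p^s}$ is $\binom n{p^s}\equiv m'\not\equiv0$, and $0<p^s<n$. So $g(n)\neq0$.

Suppose $\mathrm{pd}\,\mathbf M_n$ were linear on each residue class modulo $q$ for $n\gg0$. On each class $cn-\mathrm{pd}\,\mathbf M_n$ would be linear with values in $\{0,1\}$, hence constant. Some class contains infinitely many powers of $p$, so all its large members would be powers of $p$. But its members are spaced by $q$, while $p^{s+1}-p^s>q$ for large $s$, a contradiction. $\square$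

## 8. Constant matrices under all injections

For $\mathrm{FI}$ the signs $s_{ik}$ are useless, because injective maps do not respect the order. Let us see what the construction of Section 5 still gives. The entries must satisfy $s_{\eta(i)\eta(k)}=s_{ik}$ for all injective $\eta$, which leaves only $s_{ii}=\alpha$ and $s_{ik}=\beta$ for $i\ne k$.

When is this $n\times n$ matrix singular? If $\alpha=\beta$, it is singular for all $n\ge2$. Let $\alpha\ne\beta$. Then $v$ lies in the kernel if and only if $(\alpha-\beta)v_i=-\beta\sum_kv_k$ for all $i$. So all $v_i$ equal a common value $s$, with $(\alpha+(n-1)\beta)s=0$. Hence the matrix is singular if and only if $\alpha+(n-1)\beta=0$ in $K$.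

In characteristic $p$ this already depends on $n$ periodically: for $\alpha=0$, $\beta=1$ the condition is $p\mid n-1$. In characteristic $0$ the attempt stops: if $\alpha\ne\beta$, the condition holds for at most one $n$. The system can see the number $n$ of places, and an affine function of $n$ has at most one zero.

To get past this point we let each place carry one of $r$ *colors*. A coloring of the places is a word $w\in[r]^n$, and what a symmetric system can see is the vector $z(w)=(z_1,\dots,z_r)\in\mathbb N^r$ of letter counts, $z_1+\dots+z_r=n$. If the system has a nontrivial solution for the color pattern $w$ exactly when $Q(z(w))=0$, then solvability in width $n$ means that $Q$ has a zero in $\mathbb N^r$ with coordinate sum $n$. This requires two ingredients: a linear system in which the counts $z_l$ occur linearly (Section 9), and local data that remember a color at each place (Section 10).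

## 9. Rewriting $Q(z)=0$ as a linear system with entries affine in $z$

Let $Q=\sum_\nu q_\nu z^\nu\in K[z_1,\dots,z_r]$. Choose $d\ge\deg Q$ (with $d=0$ if $Q=0$), let $\mathcal V=\{\nu\in\mathbb N^r:|\nu|\le d\}$, where $|\nu|=\nu_1+\dots+\nu_r$, and let $1_l$ be the $l$-th unit vector of $\mathbb N^r$. For $z\in\mathbb N^r$ consider the linear system over $K$ in unknowns $(u_\nu)_{\nu\in\mathcal V}$:
$$u_{\nu+1_l}-z_lu_\nu=0\quad(|\nu|<d,\ 1\le l\le r),\qquad\sum_\nu q_\nu u_\nu=0. \tag{4}$$
By induction on $|\nu|$, the first family of equations is equivalent to $u_\nu=z^\nu u_0$ for all $\nu\in\mathcal V$, where $u_0$ is the unknown for $\nu=0$. Then the last equation is $Q(z)u_0=0$. So (4) has a nonzero solution if and only if $Q(z)=0$ in $K$.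

Write (4) as $\Lambda(z)u=0$. The columns are indexed by $j\in\mathcal V$, the rows by a finite set $\mathcal R$, and
$$\Lambda(z)_{aj}=\gamma_{aj}+\sum_{l=1}^rz_l\,\alpha_{aj}(l),\qquad\gamma_{aj},\ \alpha_{aj}(l)\in K . \tag{5}$$
For a word $w\in[r]^n$ the letter $l$ occurs $z(w)_l$ times, so
$$\gamma_{aj}+\sum_{k=1}^n\alpha_{aj}(w_k)=\Lambda(z(w))_{aj}. \tag{6}$$
The count-dependent entry is a sum over the places, and the place $k$ contributes a scalar depending only on its color.

*Example.* For $Q=z_1-z_2$, $d=1$ and $\mathcal V=\{0,1_1,1_2\}$ we get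
$$\Lambda(z)=\begin{pmatrix}-z_1&1&0\\-z_2&0&1\\0&1&-1\end{pmatrix}.$$
The only nonzero $\alpha$'s are $\alpha_{1,0}(1)=-1$ and $\alpha_{2,0}(2)=-1$, where the first index is the row number and the second is $0\in\mathcal V$. A nonzero solution exists if and only if $z_1=z_2$ in $K$.

## 10. Local data that remember a color

We need local data as in Definition 7, together with $\mu_1,\dots,\mu_r\in C$ linearly independent over $K$, with span $\Sigma$, and elements $f_{aj}\in D$ ($a\in\mathcal R$, $j\in\mathcal V$), such that

* **(i)** $\mu_lf_{aj}=\alpha_{aj}(l)\,\mu_l$ in $D$ for all $l,a,j$;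
* **(ii)** every nonzero $C^{\otimes n}$-submodule of a module $(C^{\otimes n})^N$ meets $(\Sigma^{\otimes n})^N$ nontrivially.

The element $\mu_l$ stands for "this place has color $l$". Condition (i) says that $f_{aj}$ reads off the color as the scalar $\alpha_{aj}(l)$. Condition (ii) says that any element can be multiplied until it becomes a nonzero combination of color patterns $\mu_{w_1}\otimes\dots\otimes\mu_{w_n}$.

**Case $c=1$ (with $|K|\ge r$).** Choose distinct $\rho_1,\dots,\rho_r\in K$, with $\rho_1=0$ if $r=1$. Put $\mathfrak h=0$, $\theta=x_1$, $I=\bigl(\prod_l(x_1-\rho_l)\bigr)$. Then $U=K[x_1]$ is free of rank $1$ over $K[\theta]$, and we let $D=C\cong K^r$. Let $\mu_1,\dots,\mu_r$ be the primitive idempotents and $f_{aj}=\sum_l\alpha_{aj}(l)\mu_l$. Since $\mu_l\mu_{l'}=\delta_{ll'}\mu_l$, (i) holds. Since $\Sigma=C$, (ii) is trivial. For $r=1$ we have $C=D=K$ and $I=(x_1)$, and all data are graded with $f_{aj}$ in degree $0$.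

**Case $c\ge2$.** Put
$$I=(x_1,x_2)^r+(x_3,\dots,x_c),\qquad\mathfrak h=(x_1^r,x_3,\dots,x_c)\subseteq I,\qquad\theta=x_2 .$$
Then $U=K[x_1,x_2]/(x_1^r)$ is free of rank $r$ over $K[x_2]$, and $C=K[x_1,x_2]/(x_1,x_2)^r$ is finite-dimensional. The elements $\mu_l=x_1^{l-1}x_2^{r-l}$, $1\le l\le r$, form a basis of the degree $r-1$ part $\Sigma$ of $C$.

Elements $f_{aj}$ as in (i) need not exist inside $C$. For $r=2$ we have $\mu_1=x_2$, $\mu_2=x_1$. An $f\in C$ with constant term $s$ satisfies $x_2f=sx_2$ and $x_1f=sx_1$, so it multiplies both colors by the same scalar. In the example of Section 9 we need the scalars $-1$ and $0$. So we adjoin the $f_{aj}$ freely and impose (i):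
$$D=\Bigl(C\oplus\bigoplus_{a,j}Cf_{aj}\Bigr)\Big/\,\mathrm{span}_K\{\mu_lf_{aj}-\alpha_{aj}(l)\mu_l\}_{l,a,j}.$$
The variables $x_1,x_2$ kill every $\mu_l$, and $x_3,\dots,x_c$ act as $0$, so the span is a $C$-submodule and $D$ is a finite-dimensional $C$-module. The elements $\mu_lf_{aj}$ are linearly independent in $\bigoplus Cf_{aj}$. So a linear combination of the $\mu_lf_{aj}-\alpha_{aj}(l)\mu_l$ that lies in $C$ has all coefficients zero. The span thus meets $C$ only in $0$, and $C\subseteq D$. Condition (i) holds by construction. With $\deg f_{aj}=0$ the relations are homogeneous of degree $r-1$, and everything is graded.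

**Verification of (ii) for $c\ge2$.** First, for a $K$-vector space $V$, an element of $C\otimes V$ killed by $x_1$ lies in $\Sigma\otimes V$. Indeed, $x_1$ maps $C_e\otimes V$ injectively to $C_{e+1}\otimes V$ for $e<r-1$. So each component of degree $<r-1$ of an element killed by $x_1$ vanishes.

Now let $0\ne\xi\in(C^{\otimes n})^N$. For $k=1,\dots,n$ in turn, multiply the current element by a monomial in $x_{1,k},x_{2,k}$ of maximal degree among those that do not annihilate it. Such a monomial exists: the monomial $1$ does not annihilate the element, and all monomials of degree $\ge r$ do. The result is nonzero, and by maximality it is killed by $x_{1,k}$ and $x_{2,k}$. Suppose that before step $k$ the element lies in $(\Sigma^{\otimes(k-1)}\otimes C^{\otimes(n-k+1)})^N$. This space is $C_k\otimes V$ with $V=(\Sigma^{\otimes(k-1)}\otimes C^{\otimes(n-k)})^N$, and multiplication at place $k$ preserves it. By the first remark the result of step $k$ lies in $\Sigma_k\otimes V=(\Sigma^{\otimes k}\otimes C^{\otimes(n-k)})^N$. After step $n$ we have a nonzero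 multiple of $\xi$ in $(\Sigma^{\otimes n})^N$. This proves (ii).

## 11. The symmetric system and its solutions (Theorem 3)

Fix $Q$, the data (5), and the local data of Section 10.

**The unknowns and the maps.** Let $F_n$ have basis $\epsilon_j$ ($j\in\mathcal V$, width $0$), $\tau_{j,k}$ ($j\in\mathcal V$, $k\in[n]$, width $1$) and $e_{a,k}$ ($a\in\mathcal R$, $k\in[n]$, width $1$). The coefficient of $\epsilon_j$ will be $u_j$. The coefficient of $\tau_{j,k}$ will be a copy of $u_j$ at place $k$. The coefficient of $e_{a,k}$ will be the contribution $\sum_j\alpha_{aj}(w_k)u_j$ of place $k$ to row $a$. Let $1\in W_{n,l}$ be $1\otimes\dots\otimes1$, and for $k\ne l$ let $f^{(k)}_{aj}\in W_{n,l}$ have $f_{aj}$ at place $k$ and $1$ elsewhere. Define maps into $W_{n,l}$, where basis elements not mentioned go to $0$: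

* $\Theta_{(0;l,j)}$: $\ \epsilon_j\mapsto-1$, $\ \tau_{j,l}\mapsto1$;
* $\Theta_{(1;l,k,a)}$ for $k\ne l$: $\ e_{a,k}\mapsto1$, $\ \tau_{j,k}\mapsto-f^{(k)}_{aj}$ for all $j\in\mathcal V$;
* $\Theta_{(2;l,a)}$: $\ e_{a,k}\mapsto1$ for all $k\in[n]$, $\ \epsilon_j\mapsto\gamma_{aj}\cdot1$ for all $j\in\mathcal V$.

The three families say "the copies agree", "each place contributes according to its color", and "the contributions add up to zero". All maps have degree $0$ when the local data are graded and all basis elements have degree $0$. In the second family $k\ne l$ is required, because $f_{aj}$ lives in $D$ and the factor at place $l$ is $U$.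

Why the copies $\tau_{j,k}$? If $\Theta_{(1;l,k,a)}$ used $\epsilon_j\mapsto-f^{(k)}_{aj}$ instead, then for $\eta$ with $l\in\operatorname{im}\eta$ and $k\notin\operatorname{im}\eta$ the composite with $\mathbf F(\eta)$ would send $\epsilon_j$ to $-f^{(k)}_{aj}$. The map $\iota$ puts $1$ at place $k$, so this value is in its image only if $f_{aj}\in K\cdot1$, and (2) would fail in general. A map attached to the place $k$ may involve only basis elements labeled $k$.

**Step 1: condition (2) for $\mathrm{FI}$.** Let $\eta:[n']\to[n]$ be injective and $l=\eta(l')$.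

* $\Theta_{(0;l,j)}\circ\mathbf F(\eta)=\iota\circ\Theta_{(0;l',j)}$, since $\eta(k')=l$ if and only if $k'=l'$, and $\iota(1)=1$.
* $\Theta_{(2;l,a)}\circ\mathbf F(\eta)=\iota\circ\Theta_{(2;l',a)}$, since $e_{a,k'}\mapsto e_{a,\eta(k')}\mapsto1$ and $\epsilon_j\mapsto\epsilon_j\mapsto\gamma_{aj}\cdot1$.
* If $k=\eta(k')$ with $k\ne l$, then $k'\ne l'$ and $\Theta_{(1;l,k,a)}\circ\mathbf F(\eta)=\iota\circ\Theta_{(1;l',k',a)}$, since $\iota(f^{(k')}_{aj})=f^{(k)}_{aj}$ and only basis elements labeled $k'$ contribute.
* If $k\notin\operatorname{im}\eta$, then $\Theta_{(1;l,k,a)}\circ\mathbf F(\eta)=0$, since only basis elements labeled $k$ have nonzero image under $\Theta_{(1;l,k,a)}$.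

So Lemma 8 applies, and $\mathbf M$ is a finitely generated $\mathrm{FI}$-module. It is graded if $c\ge2$ or $r=1$.

**Step 2: width $1$.** For $n=1$ there are no maps $\Theta_{(1;l,k,a)}$. For $j\in\mathcal V$ the element $\epsilon_j+\tau_{j,1}-\sum_a\gamma_{aj}e_{a,1}$ is killed by $\Theta_{(0;1,j)}$ (value $-1+1$), by $\Theta_{(0;1,j')}$ for $j'\ne j$, and by $\Theta_{(2;1,a)}$ (value $-\gamma_{aj}+\gamma_{aj}$). It is not in $J_1F_1$. So $\mathrm{pd}\,\mathbf M_1=c$ by Lemma 8, whatever $Q$ is.

By Lemma 8, the rest of Theorem 3 follows from the next statement.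

**Proposition 9.** For $n\ge2$: $\ker\Theta_n\not\subseteq J_nF_n$ if and only if there is $z\in\mathbb N^r$ with $\sum_lz_l=n$ and $Q(z)=0$ in $K$.

For $w\in[r]^n$ put $\mu_w=\mu_{w_1}\otimes\dots\otimes\mu_{w_n}\in\Sigma^{\otimes n}\subseteq C^{\otimes n}$. The vectors $z(w)$ are exactly the $z\in\mathbb N^r$ with coordinate sum $n$.

**Step 3: a zero of $Q$ gives an element of $\ker\Theta_n\setminus J_nF_n$.** Let $z=z(w)$ with $Q(z)=0$, and let $u\ne0$ satisfy $\Lambda(z)u=0$. Put $v_{a,k}=\sum_j\alpha_{aj}(w_k)u_j$. Choose lifts $\tilde\mu_{w_k}\in S_k$ of $\mu_{w_k}$, let $\tilde\mu_w=\prod_k\tilde\mu_{w_k}\in P_n$, and set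
$$\xi=\tilde\mu_w\Bigl(\sum_ju_j\epsilon_j+\sum_{j,k}u_j\tau_{j,k}+\sum_{a,k}v_{a,k}e_{a,k}\Bigr).$$
We check the three families.

* $\Theta_{(0;l,j)}(\xi)=\tilde\mu_w(-u_j+u_j)\cdot1=0$.
* $\Theta_{(1;l,k,a)}(\xi)=\tilde\mu_w\bigl(v_{a,k}\cdot1-\sum_ju_jf^{(k)}_{aj}\bigr)$. As $k\ne l$, the factor at place $k$ is $D$, and there
$$\mu_{w_k}\Bigl(v_{a,k}-\sum_ju_jf_{aj}\Bigr)=\Bigl(v_{a,k}-\sum_ju_j\alpha_{aj}(w_k)\Bigr)\mu_{w_k}=0$$
by (i). So the value is $0$.
* $\Theta_{(2;l,a)}(\xi)=\tilde\mu_w\bigl(\sum_kv_{a,k}+\sum_j\gamma_{aj}u_j\bigr)\cdot1=(\Lambda(z)u)_a\,\tilde\mu_w\cdot1=0$ by (6).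

Some $u_j\ne0$, and the coefficient of $\epsilon_j$ in $\xi$ has image $u_j\mu_w\ne0$ in $C^{\otimes n}=P_n/J_n$. So $\xi\in\ker\Theta_n\setminus J_nF_n$.

**Step 4: an element of $\ker\Theta_n\setminus J_nF_n$ gives a zero of $Q$.** Let $\xi\in\ker\Theta_n\setminus J_nF_n$, with class $\bar\xi\ne0$ in $F_n/J_nF_n$, a free $C^{\otimes n}$-module of finite rank. By (ii), the submodule generated by $\bar\xi$ contains a nonzero element with all coordinates in $\Sigma^{\otimes n}$. Replacing $\xi$ by a $P_n$-multiple, which stays in $\ker\Theta_n$, we may assume that the class of $\xi$ is nonzero and equal to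
$$\sum_w\mu_w\Bigl(\sum_ju^w_j\epsilon_j+\sum_{j,k}t^w_{j,k}\tau_{j,k}+\sum_{a,k}v^w_{a,k}e_{a,k}\Bigr)$$
with coefficients in $K$, where $w$ runs over $[r]^n$.

Compose each $\Theta_\lambda$ with the $P_n$-linear map $W_{n,l}\to D^{\otimes n}$ that applies $U=S/\mathfrak h\to S/I=C\subseteq D$ at place $l$ and the identity at the other places. Since $J_n$ kills $D^{\otimes n}$, the composite factors through $F_n/J_nF_n$, so it can be evaluated on the displayed class, and the value is $0$. The $\mu_w$ are linearly independent in $C^{\otimes n}\subseteq D^{\otimes n}$, so we may compare their coefficients. By (i), $\mu_wf^{(k)}_{aj}=\alpha_{aj}(w_k)\mu_w$ in $D^{\otimes n}$. For every $w$ we obtain: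

* from $\Theta_{(0;l,j)}$: $\ t^w_{j,l}=u^w_j$ for all $l,j$;
* from $\Theta_{(1;l,k,a)}$: $\ v^w_{a,k}=\sum_j\alpha_{aj}(w_k)t^w_{j,k}$ for all $a,k$; here we use $n\ge2$, so that for each $k$ there is some $l\ne k$;
* from $\Theta_{(2;l,a)}$: $\ \sum_kv^w_{a,k}+\sum_j\gamma_{aj}u^w_j=0$ for all $a$.

Substituting the first two into the third and using (6), we get $\Lambda(z(w))u^w=0$ for every $w$. If $u^w=0$, the first two lines show that all coefficients belonging to $w$ vanish. As the class is nonzero, $u^w\ne0$ for some $w$. For this $w$ the system (4) has a nonzero solution at $z=z(w)$, so $Q(z(w))=0$ in $K$. This proves Proposition 9 and Theorem 3. $\blacksquare$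

## 12. Parity, squares and undecidability for $\mathrm{FI}$

**Corollary 3** ($\mathrm{FI}$, any $K$, any $c$). The $\mathrm{FI}$ conjecture fails. If $\mathrm{char}\,K=p>0$, take $r=1$ and $Q=z_1$: for all $n\ge2$, $\mathrm{pd}\,\mathbf M_n=cn$ if $p\mid n$ and $\mathrm{pd}\,\mathbf M_n=cn-1$ otherwise, with $\mathbf M$ graded. If $\mathrm{char}\,K=0$, take $Q=z_1-z_2$: for all $n\ge2$, $\mathrm{pd}\,\mathbf M_n=cn$ if $n$ is even and $\mathrm{pd}\,\mathbf M_n=cn-1$ if $n$ is odd.

*Proof.* For $r=1$ the only admissible $z$ is $z_1=n$. In characteristic $p$, $Q(n)=n$ vanishes in $K$ if and only if $p\mid n$, and the condition $|K|\ge1$ is automatic. In characteristic $0$ the field is infinite, and $z_1+z_2=n$, $z_1=z_2$ is solvable in $\mathbb N^2$ if and only if $n$ is even. In both cases the values $cn$ and $cn-1$ each occur for infinitely many $n$. If $\mathrm{pd}\,\mathbf M_n=An+B$ for all $n\gg0$, then $(A-c)n+B\in\{0,-1\}$ for all $n\gg0$. This forces $A=c$, and the difference $\mathrm{pd}\,\mathbf M_n-cn$ would be eventually constant, a contradiction.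 $\square$

**Corollary 4** ($\mathrm{FI}$, $\mathrm{char}\,K=0$). With $Q=z_1^2-z_1-z_2$: for all $n\ge2$, $\mathrm{pd}\,\mathbf M_n=cn$ if $n$ is a perfect square and $\mathrm{pd}\,\mathbf M_n=cn-1$ otherwise.

*Proof.* The conditions $z_1+z_2=n$ and $z_1^2=z_1+z_2$ hold if and only if $n=z_1^2$ and $z_2=z_1^2-z_1$. Since $z_1^2-z_1\ge0$ for every $z_1\in\mathbb N$, a solution in $\mathbb N^2$ exists if and only if $n$ is a perfect square. $\square$

**Corollary 5** ($\mathrm{FI}$, $\mathrm{char}\,K=0$). For $q\in\mathbb Z[z_1,\dots,z_s]$ put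
$$Q=q(z)^2+(z_1+\dots+z_s+t_1-t_2)^2$$
in the $s+2$ variables $z,t_1,t_2$. If $q$ has a zero in $\mathbb N^s$ with coordinate sum $N$, then $\mathrm{pd}\,\mathbf M_n=cn$ for all even $n\ge\max(2,2N)$ and $\mathrm{pd}\,\mathbf M_n=cn-1$ for all odd $n\ge3$. If $q$ has no zero in $\mathbb N^s$, then $\mathrm{pd}\,\mathbf M_n=cn-1$ for all $n\ge2$. Hence, by the Davis–Putnam–Robinson–Matiyasevich theorem (no algorithm decides whether a given $q$ has a zero in $\mathbb N^s$), no algorithm decides from $q$ whether the module attached to $Q$ has eventually linear projective dimension.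

*Proof.* Since $\mathbb Z\subset K$, a sum of two squares of integers vanishes in $K$ if and only if both integers vanish. So $Q$ vanishes at $(z,t_1,t_2)\in\mathbb N^{s+2}$ if and only if $q(z)=0$ and $t_2=|z|+t_1$, where $|z|=z_1+\dots+z_s$. The coordinate sum of such a point is $|z|+t_1+t_2=2(|z|+t_1)$, an even number. So no odd $n$ occurs as such a sum. If $q$ has a zero $z$ with $|z|=N$, every even $n\ge2N$ occurs, by choosing $t_1=n/2-N$ and $t_2=N+t_1$. If $q$ has no zero in $\mathbb N^s$, no $n$ occurs. Theorem 3, which applies for every $c$ because $K$ is infinite, gives the stated values for $n\ge2$.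

If $q$ has no zero, $\mathrm{pd}\,\mathbf M_n$ is eventually $cn-1$. If $q$ has a zero, both values $cn$ and $cn-1$ occur infinitely often, and $\mathrm{pd}\,\mathbf M_n$ is not eventually linear, as in the proof of Corollary 3. So eventual linearity holds if and only if $q$ has no zero in $\mathbb N^s$. Since $Q$ is computed from $q$, an algorithm deciding eventual linearity from $q$ would decide the existence of a zero of $q$ in $\mathbb N^s$. $\square$
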